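\title{A strongly separative refinement monoid whose maximal semilattice quotient comes from no interpolation group}

\begin{abstract}
We show that the maximal semilattice quotient $\nabla(M)$ of a strongly separative refinement monoid $M$ need not be isomorphic to $\nabla(G^+)$ for an interpolation group $G$, which answers a problem of Wehrung in the negative. To any sets $A,B,C$ we attach a strongly separative refinement monoid $M_{A,B,C}$. Its semilattice quotient is that of a cancellative refinement monoid, of an interpolation group, or of a dimension group exactly when $A\times B\times C$ can be covered by three sets, each meeting every line in one coordinate direction in a finite set. Such a covering exists unless the three cardinalities, in increasing order, are at least $\aleph_0,\aleph_1,\aleph_2$. The counterexample has cardinality $\aleph_2$.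
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, monoids are commutative and written additively, and $\mathbb{N}=\{0,1,2,\dots\}$. A monoid $M$ is a \emph{refinement monoid} if, whenever $a_0+a_1=b_0+b_1$ in $M$, there are $c_{ij}\in M$ $(i,j<2)$ with $a_i=c_{i0}+c_{i1}$ and $b_j=c_{0j}+c_{1j}$; that is, one can fill a $2\times 2$ table with row sums $a_0,a_1$ and column sums $b_0,b_1$. The \emph{algebraic preordering} of $M$ is defined by $a\le b$ if and only if $a+c=b$ for some $c\in M$. We call $M$ \emph{conical} if $a+b=0$ implies $a=b=0$, and \emph{antisymmetric} if $\le$ is a partial order. An antisymmetric monoid is conical, since $a+b=0$ gives $a\le 0\le a$. An \emph{order-unit} is an element $e$ such that every $a\in M$ satisfies $a\le ne$ for some $n\ge1$.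

Write $a\asymp b$ if there is a positive integer $n$ with $a\le nb$ and $b\le na$. This is a monoid congruence, and $2a\asymp a$ for all $a$. The quotient $\nabla(M)=M/{\asymp}$ is therefore a $(\vee,0)$-semilattice with $[a]\vee[b]=[a+b]$, the \emph{maximal semilattice quotient} of $M$. Its order is given by
\begin{equation}\label{eq:order}
[a]\le[b]\iff a\le nb\ \text{ for some } n\ge1 .
\end{equation}
Indeed, $[a]\le[b]$ means $a+b\asymp b$. This gives $a\le a+b\le nb$ for some $n$; conversely, $a\le nb$ gives $b\le a+b\le(n+1)b$. So $\nabla(M)$ forgets multiplicities and keeps only the comparison of orders of magnitude. For example, $\nabla(\mathbb{N}^k)$ is the semilattice of subsets of $\{1,\dots,k\}$, the class of a vector being its support.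

A partially ordered abelian group $G$ is an \emph{interpolation group} if, whenever $a_0,a_1\le b_0,b_1$ in $G$, there is $c\in G$ with $a_0,a_1\le c\le b_0,b_1$. Its positive cone $G^+=\{x\in G:x\ge0\}$ is a monoid whose algebraic preordering is the order of $G$. The group $G$ is \emph{directed} if $G=G^+-G^+$ and \emph{unperforated} if $kx\ge0$ with $k\ge1$ implies $x\ge0$; a \emph{dimension group} is a directed, unperforated interpolation group.

The positive cone of an interpolation group is a cancellative refinement monoid (Lemma~\ref{lem:interp}). A monoid $M$ is \emph{strongly separative} if $2a=a+b$ implies $a=b$ for all $a,b\in M$, and every cancellative monoid has this property. Hence each semilattice $\nabla(G^+)$ is of the form $\nabla(M)$ with $M$ a strongly separative refinement monoid. The following problem, posed in \cite{Wehrung}, asks for the converse.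

\begin{quote}
\textbf{Problem.} Let $M$ be a strongly separative refinement monoid. Does there exist an interpolation group $G$ such that $\nabla(M)\cong\nabla(G^+)$?
\end{quote}

To see what is at stake, we measure the distance between strong separativity and cancellation in terms of $\nabla(M)$.

\begin{lemma}\label{lem:sep}
A monoid $M$ is strongly separative if and only if $a+c=b+c$ and $[c]\le[a]$ together imply $a=b$.
\end{lemma}

\begin{proof}
The condition with $c=a$ is strong separativity. Conversely, let $M$ be strongly separative, $a+c=b+c$ and $c+d=na$ with $n\ge1$. Adding $d$ gives $a+na=b+na$. Put $a'=a+(n-1)a$ and $b'=b+(n-1)a$, so that $a'+a=b'+a$. Adding $(n-1)a$ gives $2a'=a'+b'$, hence $a+(n-1)a=b+(n-1)a$. After $n$ such steps we reach $a=b$.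
\end{proof}

Thus cancellation of $c$ can fail only when $c$ is dominated neither by a multiple of $a$ nor by a multiple of $b$: a large element may absorb the difference between two small ones. The simplest instance is the following.

\begin{example}\label{ex:lex}
Let $H=\mathbb{Z}\times\mathbb{Z}$ with the lexicographic order, so that $H^+=\{(0,n):n\ge0\}\cup\{(m,n):m\ge1\}$. A totally ordered group has interpolation (take $c=\max(a_0,a_1)$). Let $M_0$ be the quotient of $H^+$ by the congruence that identifies $(m,n)$ and $(m,n')$ whenever $m\ge1$. Its elements are $(0,n)$ with $n\ge0$ and $(m,*)$ with $m\ge1$: the second coordinate is forgotten as soon as the first is positive. The monoid $M_0$ is not cancellative, since $(0,1)+(1,*)=(0,0)+(1,*)$. It is strongly separative: $2a=a+b$ forces equal first coordinates, and then either both are $0$ and we cancel in $\mathbb{N}$, or $a=(m,*)=b$. It has refinement: if $a_0+a_1=b_0+b_1$ has first coordinate $0$, refine in $\mathbb{N}$; otherwise some $a_i$ has a forgotten coordinate, which we choose so that the equation lifts to $H^+$, and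 we refine there. Both $\nabla(M_0)$ and $\nabla(H^+)$ are three-element chains.
\end{example}

In Example~\ref{ex:lex} one passes from $M_0$ to a group by restoring the forgotten coordinate as an integer of arbitrary sign, and $\nabla$ does not notice. One would guess that this can always be done, and hence that the answer to the Problem is yes. The difficulty is that, with many forgotten coordinates, the restored values have to be additive and at the same time agree with what the semilattice prescribes. We build a family of monoids in which this turns into a covering problem for a product of three sets.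

Let $A,B,C$ be sets. An \emph{$A$-line} is a set $A\times\{b\}\times\{c\}$, a \emph{$B$-line} is a set $\{a\}\times B\times\{c\}$, and a \emph{$C$-line} is a set $\{a\}\times\{b\}\times C$. A subset of $A\times B\times C$ is \emph{$A$-thin} if it meets every $A$-line in a finite set; \emph{$B$-thin} and \emph{$C$-thin} are defined in the same way.

\begin{theorem}\label{thm:main}
For arbitrary sets $A,B,C$, the monoid $M=M_{A,B,C}$ of Definition~\ref{def:M} is a strongly separative refinement monoid, and the following are equivalent:
\begin{enumerate}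
\item[(1)] $\nabla(M)\cong\nabla(N)$ for some cancellative refinement monoid $N$;
\item[(2)] $\nabla(M)\cong\nabla(G^+)$ for some interpolation group $G$;
\item[(3)] $\nabla(M)\cong\nabla(G^+)$ for some dimension group $G$;
\item[(4)] $A\times B\times C=E_A\cup E_B\cup E_C$ with $E_A$ $A$-thin, $E_B$ $B$-thin and $E_C$ $C$-thin;
\item[(5)] if $\kappa_1\le\kappa_2\le\kappa_3$ are the cardinalities $|A|,|B|,|C|$ in increasing order, then $\kappa_1<\aleph_0$ or $\kappa_2<\aleph_1$ or $\kappa_3<\aleph_2$.
\end{enumerate}
\end{theorem}

The first assertion is part of Proposition~\ref{prop:M}. The implication (3)$\Rightarrow$(2) is trivial, (2)$\Rightarrow$(1) follows from Lemma~\ref{lem:interp}, (1)$\Rightarrow$(4) is Proposition~\ref{prop:onefour}, (4)$\Leftrightarrow$(5) is Proposition~\ref{prop:thin}, and (4)$\Rightarrow$(3) is Proposition~\ref{prop:fourthree}. All arguments are carried out in ZFC.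

\begin{corollary}\label{cor:answer}
Let $|A|=\aleph_2$, $|B|=\aleph_1$ and $|C|=\aleph_0$. Then $M=M_{A,B,C}$ is a conical, antisymmetric, strongly separative refinement monoid of cardinality $\aleph_2$ with an order-unit, and $\nabla(M)\not\cong\nabla(N)$ for every cancellative refinement monoid $N$. In particular $\nabla(M)\not\cong\nabla(G^+)$ for every interpolation group $G$, and the answer to the Problem is negative.
\end{corollary}

\begin{proof}
The properties of $M$ are listed in Proposition~\ref{prop:M}. Condition (5) fails, so (1) and (2) fail.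
\end{proof}

The corollary uses only the implications (2)$\Rightarrow$(1)$\Rightarrow$(4)$\Rightarrow$(5). The converse implications show that the size $\aleph_2$ is optimal within the family: if $|A|,|B|,|C|\le\aleph_1$, then $\nabla(M_{A,B,C})\cong\nabla(G^+)$ for a dimension group $G$. We do not decide whether some other strongly separative refinement monoid of cardinality $\aleph_1$ is a counterexample.

Section~\ref{sec:hexagon} isolates the one identity that cancellation contributes and works out the case $|A|=|B|=|C|=1$ by hand; it explains the definition of $M_{A,B,C}$.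

\section{Refinement, interpolation and $2\times2$ tables}\label{sec:prelim}

\begin{lemma}\label{lem:interp}
A partially ordered abelian group $G$ is an interpolation group if and only if $G^+$ is a refinement monoid.
\end{lemma}

For the implication from refinement to interpolation see \cite[Prop.~2.1]{Goodearl}. Both directions are short, and we include them.

\begin{proof}
Let $G$ have interpolation and let $a_0+a_1=b_0+b_1$ in $G^+$. Both $0$ and $a_0-b_1=b_0-a_1$ lie below $a_0$ and below $b_0$, so there is $c$ with $0,\,a_0-b_1\le c\le a_0,b_0$. Then $c_{00}=c$, $c_{01}=a_0-c$, $c_{10}=b_0-c$ and $c_{11}=a_1-b_0+c=c-(a_0-b_1)$ lie in $G^+$ and have the required row and column sums.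

Conversely, let $G^+$ have refinement and let $a_0,a_1\le b_0,b_1$. Refine the equation $(b_0-a_0)+(b_1-a_1)=(b_0-a_1)+(b_1-a_0)$ in $G^+$, so that $b_0-a_0=c_{00}+c_{01}$, $b_0-a_1=c_{00}+c_{10}$ and $b_1-a_0=c_{01}+c_{11}$. Put $c=b_0-c_{00}$. Then $b_0-c=c_{00}$, $c-a_0=c_{01}$, $c-a_1=c_{10}$ and $b_1-c=(b_1-a_0)-(c-a_0)=c_{11}$ are all positive.
\end{proof}

In particular $\mathbb{N}=\mathbb{Z}^+$ is a refinement monoid. The next lemma lifts a join in $\nabla(N)$ to a sum in $N$. It is our only way of producing elements of a monoid $N$ of which we know just the semilattice quotient.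

\begin{lemma}\label{lem:decomp}
Let $N$ be a refinement monoid, $n\in N$ and $s,t\in\nabla(N)$ with $[n]\le s\vee t$. Then $n=n_1+n_2$ with $[n_1]\le s$ and $[n_2]\le t$.
\end{lemma}

\begin{proof}
Let $s=[s']$ and $t=[t']$. By \eqref{eq:order}, $n+m=ks'+kt'$ for some $m\in N$ and $k\ge1$. Refinement gives $n=n_1+n_2$ with $n_1\le ks'$ and $n_2\le kt'$.
\end{proof}

Our monoids consist of functions whose values are subject to a sign condition at some points and to no condition at others. Refinement at a single point then comes down to the following statement.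

\begin{lemma}\label{lem:table}
Let $\Sigma\subseteq\{0,1\}^2$ and let $\alpha_0+\alpha_1=\beta_0+\beta_1$ in $\mathbb{Z}$. Assume that $\alpha_i\ge0$ whenever $(i,0),(i,1)\in\Sigma$, and $\beta_j\ge0$ whenever $(0,j),(1,j)\in\Sigma$. Then there are integers $t_{ij}$ with $\alpha_i=t_{i0}+t_{i1}$, $\beta_j=t_{0j}+t_{1j}$, and $t_{ij}\ge0$ for all $(i,j)\in\Sigma$.
\end{lemma}

\begin{proof}
If $\Sigma=\{0,1\}^2$, refine in $\mathbb{N}$. Otherwise, after interchanging rows or columns, $(1,1)\notin\Sigma$. For any integer $t$, the entries $t_{00}=t$, $t_{01}=\alpha_0-t$, $t_{10}=\beta_0-t$, $t_{11}=\alpha_1-\beta_0+t$ have the right sums, and $t_{11}$ is subject to no sign condition. If $(0,0)\notin\Sigma$, take $t=\min(\alpha_0,\beta_0)$; then $t_{01},t_{10}\ge0$. If $(0,0)\in\Sigma$, take $t=0$. If then $(0,1)\in\Sigma$, row $0$ lies in $\Sigma$ and $t_{01}=\alpha_0\ge0$; if $(1,0)\in\Sigma$, column $0$ lies in $\Sigma$ and $t_{10}=\beta_0\ge0$.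
\end{proof}

\section{Three splittings of one element}\label{sec:hexagon}

Let $N$ be a refinement monoid and suppose that an element $e$ is split in three ways, $e=x_i+y_i$ for $i\in\{a,b,c\}$. For each pair $i\ne j$, refine $x_i+y_i=x_j+y_j$:
\begin{equation}\label{eq:table}
\begin{array}{c|cc}
 & x_j & y_j\\ \hline
x_i & r_{ij} & d_{ij}\\
y_i & d_{ji} & r'_{ij}
\end{array}
\qquad\text{so that}\qquad x_i=r_{ij}+d_{ij},\quad x_j=r_{ij}+d_{ji}.
\end{equation}
One should think of $d_{ij}$ as the part of $x_i$ that lies outside $x_j$. The three refinements are chosen independently of each other, yet they are related.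

\begin{lemma}\label{lem:hexagon}
Let $N$ be a monoid and let $x_i$, $r_{ij}=r_{ji}$ and $d_{ij}$ $(i\ne j$ in $\{a,b,c\})$ be elements of $N$ with $x_i=r_{ij}+d_{ij}$. Put
\[
u=d_{ba}+d_{cb}+d_{ac},\qquad v=d_{ab}+d_{bc}+d_{ca},\qquad x=x_a+x_b+x_c .
\]
Then $u+x=v+x$. If $N$ is cancellative, then $u=v$.
\end{lemma}

\begin{proof}
We have $x_i+d_{ji}=r_{ij}+d_{ij}+d_{ji}=x_j+d_{ij}$. Add these equations for $(i,j)=(a,b),(b,c),(c,a)$.
\end{proof}

The identity $u=v$ leaves a trace in the semilattice. Call an element $\pi$ of a semilattice \emph{join-prime} if $\pi\le s\vee t$ implies $\pi\le s$ or $\pi\le t$. If $N$ is cancellative and $\pi\in\nabla(N)$ is join-prime, then $[d_{ba}]\le[u]=[v]$ yields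
\begin{equation}\label{eq:obstruction}
\pi\le[d_{ba}]\ \Longrightarrow\ \pi\le[d_{ab}]\ \text{ or }\ \pi\le[d_{bc}]\ \text{ or }\ \pi\le[d_{ca}] .
\end{equation}
In a strongly separative monoid, Lemma~\ref{lem:sep} allows us to cancel $x$ only if $[x]\le[u]$ or $[x]\le[v]$, and this need not hold: the part common to $x_a,x_b,x_c$ is missing from $u$ and $v$. The plan is to build a strongly separative monoid whose semilattice forces \eqref{eq:obstruction} to fail.

\subsection*{One cube}
Let $Q=\{a,\infty\}\times\{b,\infty\}\times\{c,\infty\}$, regarded as the vertex set of a cube, with the opposite vertices $p=(a,b,c)$ and $o=(\infty,\infty,\infty)$. Let $K_a,K_b,K_c$ be the three faces through $p$, where $K_i$ consists of the vertices that have $i$ as a coordinate. In $\mathbb{N}^Q$ take $e=1_Q$, $x_i=1_{K_i}$, $r_{ij}=1_{K_i\cap K_j}$ and $d_{ij}=1_{K_i\setminus K_j}$. The six sets $K_i\setminus K_j$ are the edges of the hexagon formed by the vertices other than $p$ and $o$ (Figure~\ref{fig:hexagon}). The three edges that occur in $u$ cover each vertex of the hexagon once, and so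 do the three edges that occur in $v$. So here $u=v=h$, the characteristic function of $Q\setminus\{p,o\}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thin] (0,0)--(30:2) (0,0)--(150:2) (0,0)--(270:2);
\draw[very thick] (150:2)--(90:2) (30:2)--(330:2) (270:2)--(210:2);
\draw[very thick,dashed] (90:2)--(30:2) (330:2)--(270:2) (210:2)--(150:2);
\fill (0,0) circle (2pt) (30:2) circle (2pt) (90:2) circle (2pt) (150:2) circle (2pt) (210:2) circle (2pt) (270:2) circle (2pt) (330:2) circle (2pt);
\node[above] at (0,0.05) {$p$};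
\node at (90:1.15) {$K_b$};
\node at (330:1.05) {$K_a$};
\node at (210:1.05) {$K_c$};
\node[above] at (90:2.05) {$(\infty,b,\infty)$};
\node[right] at (30:2.05) {$(a,b,\infty)$};
\node[right] at (330:2.05) {$(a,\infty,\infty)$};
\node[below] at (270:2.05) {$(a,\infty,c)$};
\node[left] at (210:2.05) {$(\infty,\infty,c)$};
\node[left] at (150:2.05) {$(\infty,b,c)$};
\node[above right] at (60:1.75) {\small $K_b\setminus K_c$};
\node[right] at (0:1.78) {\small $K_a\setminus K_c$};
\node[below right] at (300:1.75) {\small $K_a\setminus K_b$};
\node[below left] at (240:1.75) {\small $K_c\setminus K_b$};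
\node[left] at (180:1.78) {\small $K_c\setminus K_a$};
\node[above left] at (120:1.75) {\small $K_b\setminus K_a$};
\end{tikzpicture}
\caption{The cube $\{a,\infty\}\times\{b,\infty\}\times\{c,\infty\}$ seen along the diagonal from $p=(a,b,c)$; the vertex $(\infty,\infty,\infty)$ is hidden behind $p$. The face $K_i$ consists of the vertices that have $i$ as a coordinate. The six differences $K_i\setminus K_j$ are the edges of the outer hexagon. The three solid edges cover each of its vertices once, and so do the three dashed edges.}
\label{fig:hexagon}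
\end{figure}

Now add a coordinate that can be forgotten, as in Example~\ref{ex:lex}. Let $M_1$ consist of the pairs $(f,g)$ with $f\in\mathbb{N}^Q$, where $g\in\mathbb{N}$ if $f(p)=f(o)=0$ and $g$ is forgotten otherwise. This is the monoid $M_{A,B,C}$ for one-element sets $A,B,C$. The class $\pi$ of $(0,1)$ is join-prime, and $\pi\le[f,g]$ holds exactly when $g$ is forgotten or positive (Lemma~\ref{lem:prime}). The elements $x_i$ and $r_{ij}$ have forgotten second coordinates, because $p\in K_i\cap K_j$. So $x_i=r_{ij}+d_{ij}$ holds whatever second coordinates we give to the $d_{ij}$. Give $d_{ba}$ the second coordinate $1$ and the other five the second coordinate $0$. Then $u=(h,1)\ne(h,0)=v$, and \eqref{eq:obstruction} fails.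

Let us watch what happens when the coordinate is restored. Let $N_1$ be the cancellative monoid of pairs $(f,g)\in\mathbb{N}^Q\times\mathbb{Z}$ with $g\ge0$ whenever $f(p)=f(o)=0$. Take $x_i=(1_{K_i},t_i)$ and $d_{ij}=(1_{K_i\setminus K_j},s_{ij})$ in $N_1$, where necessarily $s_{ij}\ge0$. The equations $x_i=r_{ij}+d_{ij}$ give $s_{ij}-s_{ji}=t_i-t_j$. The pattern $s_{ba}>0=s_{ab}$ requires $t_a<t_b$, the condition $s_{bc}=0$ requires $t_b\le t_c$, and $s_{ca}=0$ requires $t_c\le t_a$. Any two of the three requirements can be met, but not all three.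

This is not yet an obstruction: $\nabla(N_1)\cong\nabla(M_1)$ by Proposition~\ref{prop:fourthree}. Nothing in $M_1$ ties the second coordinate of $d_{ij}$ to the first, so $N_1$ is free to use another pattern. We therefore want a rule $f\mapsto\gamma_f(p)$ that prescribes the second coordinate, with value $1$ on the edge $K_b\setminus K_a$ and $0$ on the other five edges. The evaluation $f\mapsto f(\infty,b,\infty)$ gives $1$ on $K_b\setminus K_a$, but also on the neighboring edge $K_b\setminus K_c$, whose other endpoint is $(a,b,\infty)$. So we switch it off when $f(a,b,\infty)>0$: let $\gamma_f(p)=f(\infty,b,\infty)$ if $f(a,b,\infty)=0$, and $\gamma_f(p)=0$ otherwise. No such rule can be additive, since the solid and the dashed edges have the same sum $h$. Hence the pairs $(f,\gamma_f(p))$ are not closed under addition.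

\subsection*{Many cubes}
The way out is to use one cube, and one forgettable coordinate, for every $p\in A\times B\times C$. We admit only functions $f$ that depend on finitely many elements of $A$, $B$ and $C$. Then additivity of $\gamma$ fails at only finitely many $p$ (Lemma~\ref{lem:additive}), and we obtain a monoid by requiring $g(p)=\gamma_f(p)$ for all but finitely many $p$. At a single $p$ this is no restriction. But in a cancellative monoid with the same semilattice, $d_{ba}$ and $d_{ab}$ depend only on the pair $(a,b)$, so they can deviate from the rule at only finitely many points of the $C$-line through $(a,b)$, and likewise for the pairs $(a,c)$ and $(b,c)$. By \eqref{eq:obstruction}, a deviation must occur at every $p$ for one of the three pairs. This is the covering in condition (4).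

\section{The monoid $M_{A,B,C}$}\label{sec:M}

Replacing $A,B,C$ by copies, we assume that they are pairwise disjoint and do not contain the symbol $\infty$. Put $A^*=A\cup\{\infty\}$, $B^*=B\cup\{\infty\}$, $C^*=C\cup\{\infty\}$ and
\[
Y=A^*\times B^*\times C^*,\qquad P=A\times B\times C\subseteq Y,\qquad o=(\infty,\infty,\infty).
\]
For integer-valued functions, ``$g=^*g'$ on $X$'' means that $g(x)=g'(x)$ for all but finitely many $x\in X$, and $\operatorname{supp}g$ is the set of points where $g$ is nonzero.

Let $F=(F_A,F_B,F_C)$ be a triple of finite subsets of $A,B,C$, and let $P_F=F_A\times F_B\times F_C$, a finite subset of $P$. For $x\in A^*$ let $\hat x=x$ if $x\in F_A$ and $\hat x=\infty$ otherwise; define $\hat y$ and $\hat z$ for $y\in B^*$ and $z\in C^*$ in the same way. We say that $F$ \emph{supports} a function $f$ on $Y$ if $f(x,y,z)=f(\hat x,\hat y,\hat z)$ for all $(x,y,z)\in Y$, and that $f$ is \emph{finitary} if some $F$ supports it. In practice this is used as follows: the value of $f$ does not change when a coordinate outside $F_A\cup F_B\cup F_C$ is replaced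 by $\infty$. A finitary function has finite range. If $F$ supports $f$, so does every larger triple. Hence finitely many finitary functions are supported by a common $F$, and every function computed pointwise from them (sum, difference, minimum) is supported by the same $F$.

For finitary $f\colon Y\to\mathbb{N}$ put
\[
Z(f)=\begin{cases}\{p\in P:f(p)=0\}&\text{if }f(o)=0,\\ \varnothing&\text{if }f(o)>0.\end{cases}
\]
This is the set of points $p$ whose coordinate has not been forgotten. It depends only on $\operatorname{supp}f$, and
\begin{equation}\label{eq:Z}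
Z(f+f')=Z(f)\cap Z(f'),\qquad \operatorname{supp}f\subseteq\operatorname{supp}f'\ \Longrightarrow\ Z(f')\subseteq Z(f).
\end{equation}
Define $\gamma_f\colon Z(f)\to\mathbb{N}$ by
\[
\gamma_f(a,b,c)=\begin{cases}f(\infty,b,\infty)&\text{if }f(a,b,\infty)=0,\\ 0&\text{otherwise.}\end{cases}
\]

\begin{lemma}\label{lem:additive}
Let $F$ support $f\colon Y\to\mathbb{N}$ and let $p=(a,b,c)\in Z(f)\setminus P_F$. Then $\gamma_f(p)=f(\infty,b,\infty)$ if $a\in F_A$ and $b\in F_B$, and $\gamma_f(p)=0$ otherwise. Consequently, if $F$ supports $f$ and $f'$, then $\gamma_{f+f'}=\gamma_f+\gamma_{f'}$ on $Z(f+f')\setminus P_F$.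
\end{lemma}

\begin{proof}
We have $f(o)=f(p)=0$. If $a\in F_A$ and $b\in F_B$, then $c\notin F_C$, so $f(a,b,\infty)=f(p)=0$ and $\gamma_f(p)=f(\infty,b,\infty)$. If $b\notin F_B$, then $f(\infty,b,\infty)=f(o)=0$, so $\gamma_f(p)=0$. If $a\notin F_A$, then $f(a,b,\infty)=f(\infty,b,\infty)$; when this number is $0$ the first case of the definition gives $0$, and otherwise the second case does. For the last statement, the case distinction depends only on $F$ and $p$, and in each case the value is additive in $f$.
\end{proof}

\begin{remark}\label{rem:o}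
The case $b\notin F_B$ is the reason for setting $Z(f)=\varnothing$ when $f(o)>0$. Fix $a\in A$ and $c\in C$, and let $f$ and $f'$ be the characteristic functions of $\{(x,y,z):x\ne a\}$ and $\{(x,y,z):z\ne c\}$. Both vanish at every point $(a,b,c)$ with $b\in B$, and the formula for $\gamma$ would give the values $1,0,0$ for $f,f',f+f'$ at each of them. Without the convention, additivity would fail along a whole $B$-line.
\end{remark}

\begin{definition}\label{def:M}
Let $M=M_{A,B,C}$ be the set of all pairs $(f,g)$ with $f\colon Y\to\mathbb{N}$ finitary, $g\colon Z(f)\to\mathbb{N}$ and $g=^*\gamma_f$ on $Z(f)$, with the addition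
\[
(f,g)+(f',g')=\bigl(f+f',\,(g+g')|_{Z(f+f')}\bigr).
\]
\end{definition}

By Lemma~\ref{lem:additive}, $M$ is closed under addition. By \eqref{eq:Z} the addition is associative, and $(0,0)$ is the zero element, since $Z(0)=P$ and $\gamma_0=0$. In every $(f,g)\in M$ the function $g$ is bounded, because $\gamma_f$ is. When $Z(f)=\varnothing$ we write $(f,\varnothing)$. For $p\in P$ let $\delta_p$ be the characteristic function of $\{p\}$ on $P$; then $(0,\delta_p)\in M$, and $(f,g)+(0,\delta_p)=(f,g)$ whenever $p\notin Z(f)$.

\begin{proposition}\label{prop:M}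
The monoid $M$ is a strongly separative refinement monoid. It is antisymmetric, hence conical, and $(1_Y,\varnothing)$ is an order-unit. If $|A|=\aleph_2$, $|B|=\aleph_1$ and $|C|=\aleph_0$, then $|M|=\aleph_2$.
\end{proposition}

\begin{proof}
\emph{Strong separativity.} If $2(f,g)=(f,g)+(f',g')$, then $2f=f+f'$, so $f=f'$. Then $g$ and $g'$ are defined on the same set $Z(f)=Z(2f)$, and $2g=g+g'$ there, so $g=g'$.

\emph{Antisymmetry.} Let $(f,g)+w=(f',g')$ and $(f',g')+w'=(f,g)$. Then $f\le f'\le f$, so $f=f'$, and $g\le g'\le g$ on $Z(f)$.

\emph{Order-unit.} Given $(f,g)$, let $n=1+\max f$ and $h=n1_Y-f$. Then $h(o)>0$, so $(h,\varnothing)\in M$ and $(f,g)+(h,\varnothing)=n(1_Y,\varnothing)$.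

\emph{Cardinality.} A finitary $f$ is determined by $F$ and finitely many values, and $g$ is determined by $f$ and finitely many exceptional values; so $|M|\le\aleph_2$. The elements $(0,\delta_p)$, $p\in P$, are pairwise distinct and $|P|=\aleph_2$.

\emph{Refinement.} Let $(f_0,g_0)+(f_1,g_1)=(f_0',g_0')+(f_1',g_1')$. We first refine the first coordinates. Put
\begin{equation}\label{eq:fij}
f_{00}=\min(f_0,f_0'),\quad f_{01}=f_0-f_{00},\quad f_{10}=f_0'-f_{00},\quad f_{11}=f_1-f_{10}.
\end{equation}
These functions are finitary, and $f_i=f_{i0}+f_{i1}$, $f_j'=f_{0j}+f_{1j}$. They are nonnegative: at a point where $f_{00}=f_0$ we have $f_{11}=f_1+f_0-f_0'=f_1'$, and at a point where $f_{00}=f_0'$ we have $f_{11}=f_1$. For $p\in P$ let $\Sigma_p=\{(i,j):p\in Z(f_{ij})\}$. By \eqref{eq:Z},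
\begin{equation}\label{eq:rows}
p\in Z(f_i)\iff(i,0),(i,1)\in\Sigma_p,\qquad p\in Z(f_j')\iff(0,j),(1,j)\in\Sigma_p .
\end{equation}
We need $g_{ij}\colon Z(f_{ij})\to\mathbb{N}$ with $g_{ij}=^*\gamma_{f_{ij}}$ such that $g_{i0}+g_{i1}=g_i$ on $Z(f_i)$ and $g_{0j}+g_{1j}=g_j'$ on $Z(f_j')$.

By Lemma~\ref{lem:additive} there is a finite set $\Phi\subseteq P$ outside which $g_i=\gamma_{f_i}=\gamma_{f_{i0}}+\gamma_{f_{i1}}$ on $Z(f_i)$ and $g_j'=\gamma_{f_j'}=\gamma_{f_{0j}}+\gamma_{f_{1j}}$ on $Z(f_j')$. Outside $\Phi$ put $g_{ij}=\gamma_{f_{ij}}$. Now let $p\in\Phi$. Put $\alpha_i=g_i(p)$ if $p\in Z(f_i)$ and $\beta_j=g_j'(p)$ if $p\in Z(f_j')$. If $\Sigma_p=\{0,1\}^2$, all four numbers are defined, $p\in Z(f_0+f_1)$, and $\alpha_0+\alpha_1=\beta_0+\beta_1$. Otherwise some $(k,l)$ is not in $\Sigma_p$, so $\alpha_k$ is not yet defined; give the value $0$ to the other undefined numbers and choose $\alpha_k\in\mathbb{Z}$ so that $\alpha_0+\alpha_1=\beta_0+\beta_1$. By \eqref{eq:rows}, Lemma~\ref{lem:table} applies with $\Sigma=\Sigma_p$, and we put $g_{ij}(p)=t_{ij}$ for $(i,j)\in\Sigma_p$.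
\end{proof}

\section{From a cancellative monoid to a thin covering}\label{sec:onefour}

Let $S=\nabla(M)$, and write $[f,g]$ for the class of $(f,g)$. We first determine what $S$ remembers of $(f,g)$: exactly the two supports.

\begin{lemma}\label{lem:order}
For $(f,g),(f',g')\in M$, we have $[f,g]\le[f',g']$ if and only if $\operatorname{supp}f\subseteq\operatorname{supp}f'$ and $\operatorname{supp}g\cap Z(f')\subseteq\operatorname{supp}g'$. In particular, $[f,g]=[f',g']$ if and only if $\operatorname{supp}f=\operatorname{supp}f'$ and $\operatorname{supp}g=\operatorname{supp}g'$.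
\end{lemma}

\begin{proof}
If $(f,g)+(h,k)=n(f',g')$, then $f\le nf'$, and $g\le ng'$ on $Z(nf')=Z(f')\subseteq Z(f)$. This gives both inclusions.

Conversely, assume both inclusions; then $Z(f')\subseteq Z(f)$ by \eqref{eq:Z}. Choose $n\ge1+\max f$ that is also an upper bound for $g$, and put $h=nf'-f$. Where $f'>0$ we have $h\ge n-\max f>0$, and where $f'=0$ we have $f=0=h$. So $h\ge0$, $\operatorname{supp}h=\operatorname{supp}f'$ and $Z(h)=Z(f')$. Put $k=ng'-g$ on $Z(f')$. Where $g'(p)>0$ we have $k(p)\ge n-g(p)\ge0$, and where $g'(p)=0$ we have $g(p)=0=k(p)$. By Lemma~\ref{lem:additive}, $\gamma_f+\gamma_h=^*\gamma_{nf'}=n\gamma_{f'}$ on $Z(f')$, so $k=^*n\gamma_{f'}-\gamma_f=^*\gamma_h$. Hence $(h,k)\in M$ and $(f,g)+(h,k)=n(f',g')$.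
\end{proof}

For $s=[f,g]\in S$ we may therefore define $\operatorname{Supp}s=\operatorname{supp}f\subseteq Y$. Then $\operatorname{Supp}(s\vee t)=\operatorname{Supp}s\cup\operatorname{Supp}t$, and $s\le t$ implies $\operatorname{Supp}s\subseteq\operatorname{Supp}t$. The second coordinate at $p$ is detected by the element $\pi_p=[0,\delta_p]$ of $S$.

\begin{lemma}\label{lem:prime}
Let $p\in P$. Then $\pi_p\not\le[f,g]$ if and only if $p\in Z(f)$ and $g(p)=0$. The element $\pi_p$ is join-prime.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:order}, $\pi_p\le[f,g]$ means $\{p\}\cap Z(f)\subseteq\operatorname{supp}g$, which proves the first statement. If $\pi_p\not\le[f,g]$ and $\pi_p\not\le[f',g']$, then $p\in Z(f)\cap Z(f')=Z(f+f')$ and $g(p)+g'(p)=0$, so $\pi_p\not\le[f,g]\vee[f',g']$.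
\end{proof}

For $i\in A\cup B\cup C$ let $K_i\subseteq Y$ be the set of points that have $i$ as a coordinate; for example, $K_a=\{a\}\times B^*\times C^*$ for $a\in A$. The function $1_{K_a}$ is supported by $(\{a\},\varnothing,\varnothing)$, and in the same way every $1_{K_i}$ is finitary. Note that $o\notin K_i$. On the cube $\{a,\infty\}\times\{b,\infty\}\times\{c,\infty\}$ the sets $K_a,K_b,K_c$ cut out the faces of Figure~\ref{fig:hexagon}. In an unknown monoid we shall know only the supports of first coordinates, so we need the pattern of Section~\ref{sec:hexagon} in terms of supports.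

\begin{lemma}\label{lem:pattern}
Let $p=(a,b,c)\in P$, let $i\ne j$ in $\{a,b,c\}$, and let $f\colon Y\to\mathbb{N}$ be finitary with $\operatorname{supp}f=K_i\setminus K_j$. Then $p\in Z(f)$, and $\gamma_f(p)>0$ if and only if $(i,j)=(b,a)$.
\end{lemma}

\begin{proof}
We have $o\notin K_i$ and $p\in K_j$, so $p\in Z(f)$. By definition, $\gamma_f(p)>0$ if and only if $(\infty,b,\infty)\in K_i\setminus K_j$ and $(a,b,\infty)\notin K_i\setminus K_j$. The point $(\infty,b,\infty)$ lies in $K_b$ and in neither $K_a$ nor $K_c$, so the first condition says $i=b$. The point $(a,b,\infty)$ lies in $K_b\setminus K_c$ and not in $K_b\setminus K_a$, so for $i=b$ the second condition says $j=a$.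
\end{proof}

\begin{proposition}\label{prop:onefour}
If $\nabla(M)\cong\nabla(N)$ for a cancellative refinement monoid $N$, then condition \textup{(4)} of Theorem~\ref{thm:main} holds.
\end{proposition}

\begin{proof}
Fix an isomorphism $\nabla(N)\to S$, and for $n\in N$ let $\langle n\rangle\in S$ be the image of $[n]$. The map $n\mapsto\langle n\rangle$ is onto, $\langle m+n\rangle=\langle m\rangle\vee\langle n\rangle$, and $m\le n$ implies $\langle m\rangle\le\langle n\rangle$. Write $\operatorname{Supp}n$ for $\operatorname{Supp}\langle n\rangle$.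

\emph{Splitting an element.} Choose $e\in N$ with $\langle e\rangle=[1_Y,\varnothing]$. For $i\in A\cup B\cup C$ we have $(1_Y,\varnothing)=(1_{K_i},\gamma_{1_{K_i}})+(1_{Y\setminus K_i},\varnothing)$ in $M$. By Lemma~\ref{lem:decomp}, $e=x_i+y_i$ with $\operatorname{Supp}x_i\subseteq K_i$ and $\operatorname{Supp}y_i\subseteq Y\setminus K_i$. The two supports have union $\operatorname{Supp}e=Y$, so $\operatorname{Supp}x_i=K_i$ and $\operatorname{Supp}y_i=Y\setminus K_i$.

\emph{Comparing two splittings.} For each two-element subset $\{i,j\}$ of $A\cup B\cup C$ fix once and for all a refinement \eqref{eq:table} of $x_i+y_i=x_j+y_j$. From $r_{ij}\le x_i,x_j$ and $d_{ij}\le x_i,y_j$ we get $\operatorname{Supp}r_{ij}\subseteq K_i\cap K_j$ and $\operatorname{Supp}d_{ij}\subseteq K_i\setminus K_j$. Since $x_i=r_{ij}+d_{ij}$, these two supports have union $K_i$, and therefore $\operatorname{Supp}d_{ij}=K_i\setminus K_j$. The table is symmetric in $i$ and $j$, so also $\operatorname{Supp}d_{ji}=K_j\setminus K_i$.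

\emph{The rule holds at almost all points of a line.} Let $i,j$ lie in two different sets among $A,B,C$. Then $\ell=P\cap K_i\cap K_j$ is a line in the third direction. Write $\langle d_{ij}\rangle=[f,g]$. By Lemma~\ref{lem:pattern}, $\ell\subseteq Z(f)$, and $g(p)=\gamma_f(p)$ for all but finitely many $p\in\ell$, because $(f,g)\in M$. Lemmas~\ref{lem:prime} and~\ref{lem:pattern} now give, for $p=(a,b,c)$:
\begin{itemize}
\item for fixed $a,b$ and all but finitely many $c$: $\pi_p\le\langle d_{ba}\rangle$ and $\pi_p\not\le\langle d_{ab}\rangle$;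
\item for fixed $a,c$ and all but finitely many $b$: $\pi_p\not\le\langle d_{ca}\rangle$;
\item for fixed $b,c$ and all but finitely many $a$: $\pi_p\not\le\langle d_{bc}\rangle$.
\end{itemize}
Hence the following sets of points $p=(a,b,c)\in P$ are $C$-thin, $B$-thin and $A$-thin, respectively:
\[
E_C=\{p:\pi_p\not\le\langle d_{ba}\rangle\text{ or }\pi_p\le\langle d_{ab}\rangle\},\quad
E_B=\{p:\pi_p\le\langle d_{ca}\rangle\},\quad
E_A=\{p:\pi_p\le\langle d_{bc}\rangle\}.
\]

\emph{The rule fails at every point.} Let $p=(a,b,c)\in P\setminus E_C$, so that $\pi_p\le\langle d_{ba}\rangle$ and $\pi_p\not\le\langle d_{ab}\rangle$. Since $N$ is cancellative and $\pi_p$ is join-prime, \eqref{eq:obstruction} gives $\pi_p\le\langle d_{bc}\rangle$ or $\pi_p\le\langle d_{ca}\rangle$. Thus $p\in E_A\cup E_B$.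
\end{proof}

\begin{remark}\label{rem:use}
Refinement in $N$ produces the elements $x_i,y_i,d_{ij}$. Cancellation is used once, to pass from $u+x=v+x$ to $u=v$; adding $y_a+y_b+y_c$ gives $u+3e=v+3e$, so only $e$ is ever cancelled. For $N=M$ this step fails at every point. Take $x_i$, $r_{ij}$, $d_{ij}$ of the form $(f,\gamma_f)$ with $f=1_{K_i}$, $1_{K_i\cap K_j}$, $1_{K_i\setminus K_j}$, where $i,j$ lie in different sets. These three functions are supported by a triple $F$ with an empty component, so $P_F=\varnothing$ and $x_i=r_{ij}+d_{ij}$ by Lemma~\ref{lem:additive}. For $p=(a,b,c)$, the first coordinates of $u$ and $v$ agree, because $\mathbb{N}^Y$ is cancellative. The second coordinates agree off $p$ by Lemma~\ref{lem:additive} with $F=(\{a\},\{b\},\{c\})$, and at $p$ they are $1$ and $0$ by Lemma~\ref{lem:pattern}. So $u=v+(0,\delta_p)\ne v$.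
\end{remark}

\section{Thin coverings and cardinalities}\label{sec:thin}

Conditions (4) and (5) are symmetric in the three coordinates. List $A,B,C$ as $X_1,X_2,X_3$ with $|X_k|=\kappa_k$, where $\kappa_1\le\kappa_2\le\kappa_3$, and identify $P$ with $X_1\times X_2\times X_3$. Call a set \emph{$k$-thin} if it is $X_k$-thin. Condition (4) says that $P=E_1\cup E_2\cup E_3$ with $E_k$ $k$-thin.

\begin{proposition}\label{prop:thin}
Conditions \textup{(4)} and \textup{(5)} of Theorem~\ref{thm:main} are equivalent.
\end{proposition}

\begin{proof}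
(4)$\Rightarrow$(5). Suppose that (4) holds and (5) fails, so that $\kappa_k\ge\aleph_{k-1}$ for $k=1,2,3$. A covering as in (4) restricts to one of $X_1'\times X_2'\times X_3'$ for any subsets $X_k'\subseteq X_k$, so we may assume $|X_k|=\aleph_{k-1}$. We remove the sets $E_k$ one at a time, starting with the largest direction. For each $(x_1,x_2)$ only finitely many $x_3$ satisfy $(x_1,x_2,x_3)\in E_3$. There are $\aleph_1$ pairs $(x_1,x_2)$, so at most $\aleph_1$ elements of $X_3$ occur as third entries of points of $E_3$. As $|X_3|=\aleph_2$, we can fix an $x_3$ that does not occur. For each $x_1$ only finitely many $x_2$ satisfy $(x_1,x_2,x_3)\in E_2$. This excludes countably many elements of $X_2$, and as $|X_2|=\aleph_1$ we can fix an $x_2$ with $(x_1,x_2,x_3)\notin E_2$ for all $x_1$. The infinite line $X_1\times\{x_2\}\times\{x_3\}$ is then contained in $E_1$, a contradiction.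

(5)$\Rightarrow$(4). There are three cases.

\emph{Case $\kappa_1<\aleph_0$.} Take $E_1=P$ and $E_2=E_3=\varnothing$.

\emph{Case $\kappa_2\le\aleph_0$.} Fix injections $e\colon X_1\to\mathbb{N}$ and $e'\colon X_2\to\mathbb{N}$. Let $E_1$ consist of the triples with $e(x_1)\le e'(x_2)$, let $E_2$ consist of those with $e'(x_2)<e(x_1)$, and let $E_3=\varnothing$. For fixed $x_2$ only finitely many $x_1$ satisfy the first inequality, and for fixed $x_1$ only finitely many $x_2$ satisfy the second.

\emph{Case $\kappa_3\le\aleph_1$.} We may regard $X_1,X_2,X_3$ as subsets of $\omega_1$, the set of countable ordinals. The largest entry $\alpha$ of a triple confines the other two entries to the countable set $\{\xi:\xi\le\alpha\}$, and there we can argue as in the previous case. For each $\alpha<\omega_1$ fix an injection $e_\alpha\colon\{\xi:\xi\le\alpha\}\to\mathbb{N}$. Given $(x_1,x_2,x_3)$, let $\alpha=\max(x_1,x_2,x_3)$, let $m$ be the least index with $x_m=\alpha$, and let $k<l$ be the other two indices. Put the triple into $E_k$ if $e_\alpha(x_k)\le e_\alpha(x_l)$, and into $E_l$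 otherwise. To see that $E_r$ is $r$-thin, fix the two entries other than the $r$-th. A triple in $E_r$ has $m\ne r$, which leaves two possibilities for $m$. For each of them, $\alpha=x_m$ is fixed, the entry $x_s$ with $s\notin\{m,r\}$ is fixed, and $e_\alpha(x_r)\le e_\alpha(x_s)$. As $e_\alpha$ is injective, only finitely many $x_r$ occur.
\end{proof}

\section{From a thin covering to a dimension group}\label{sec:fourthree}

Assume (4). Subsets of thin sets are thin, so we may take $E_A,E_B,E_C$ pairwise disjoint. We want to restore all forgotten coordinates, as in Example~\ref{ex:lex}. For this we need, for each $p\in P$, an additive function $\mu_p$ of $f$, defined for all finitary $f\colon Y\to\mathbb{Z}$, such that each fixed $f\ge0$ satisfies $\mu_p(f)=\gamma_f(p)$ for almost all $p\in Z(f)$. At a given $p=(a,b,c)$, an additive function must disagree with $\gamma$ on some edge of the hexagon in Figure~\ref{fig:hexagon}, but we may choose the edge. The zero function is wrong only on $K_b\setminus K_a$. The function $f(\infty,b,\infty)-f(a,b,\infty)$ is wrong only on $K_a\setminus K_c$,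 where it gives $-1$. The function $f(\infty,b,\infty)$ is wrong only on $K_b\setminus K_c$. An error on an edge that belongs to the pair $(a,b)$ can be tolerated at finitely many points of each $C$-line, and likewise for the other two pairs. The covering tells us where to put the error. For $p=(a,b,c)\in P$ and finitary $f\colon Y\to\mathbb{Z}$ define
\[
\mu_p(f)=\begin{cases}0&\text{if }p\in E_C,\\ f(\infty,b,\infty)-f(a,b,\infty)&\text{if }p\in E_B,\\ f(\infty,b,\infty)&\text{if }p\in E_A,\end{cases}
\]
and let $\mu(f)\in\mathbb{Z}^P$ be the function $p\mapsto\mu_p(f)$. It is additive in $f$, and bounded because $f$ has finite range.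

\begin{lemma}\label{lem:mu}
If $f\colon Y\to\mathbb{N}$ is finitary, then $\mu(f)=^*\gamma_f$ on $Z(f)$.
\end{lemma}

\begin{proof}
Let $F$ support $f$. By thinness, the following sets are finite: $P_F$; the points of $E_C$ with $a\in F_A$, $b\in F_B$; the points of $E_B$ with $a\in F_A$, $c\in F_C$; the points of $E_A$ with $b\in F_B$, $c\in F_C$. Let $p=(a,b,c)\in Z(f)$ lie in none of them. We have $f(o)=f(p)=0$. Note that
\begin{equation}\label{eq:cout}
c\notin F_C\ \Longrightarrow\ f(a,b,\infty)=f(p)=0\ \text{ and }\ \gamma_f(p)=f(\infty,b,\infty).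
\end{equation}
If $p\in E_C$, then $a\notin F_A$ or $b\notin F_B$, so $\gamma_f(p)=0=\mu_p(f)$ by Lemma~\ref{lem:additive}.

If $p\in E_B$, then $a\notin F_A$ or $c\notin F_C$. When $a\notin F_A$ we have $f(a,b,\infty)=f(\infty,b,\infty)$, so $\mu_p(f)=0$, and $\gamma_f(p)=0$ by Lemma~\ref{lem:additive}. When $c\notin F_C$, \eqref{eq:cout} gives $\mu_p(f)=f(\infty,b,\infty)=\gamma_f(p)$.

If $p\in E_A$, then $b\notin F_B$ or $c\notin F_C$. When $b\notin F_B$ we have $\mu_p(f)=f(o)=0$, and $\gamma_f(p)=0$ by Lemma~\ref{lem:additive}. When $c\notin F_C$, \eqref{eq:cout} gives $\gamma_f(p)=f(\infty,b,\infty)=\mu_p(f)$.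
\end{proof}

\begin{proposition}\label{prop:fourthree}
If condition \textup{(4)} of Theorem~\ref{thm:main} holds, then $\nabla(M)\cong\nabla(G^+)$ for a dimension group $G$.
\end{proposition}

\begin{proof}
Let $T$ be the set of pairs $(f,g)$ with $f\colon Y\to\mathbb{Z}$ finitary, $g\in\mathbb{Z}^P$ and $g=^*\mu(f)$ on $P$. As $\mu$ is additive, $T$ is a subgroup of $\mathbb{Z}^Y\times\mathbb{Z}^P$. Put
\[
N=\{(f,g)\in T:\ f\ge0\text{ and }g\ge0\text{ on }Z(f)\}.
\]
By \eqref{eq:Z}, $N$ is a submonoid of $T$. It is conical: if $(f,g)+(f',g')=0$ in $N$, then $f=f'=0$, so $g,g'\ge0$ on $Z(0)=P$, and $g+g'=0$ gives $g=g'=0$. Let $G=N-N$, a subgroup of $T$, and define $x\le y$ by $y-x\in N$. Since $N$ is a conical submonoid, $G$ is a partially ordered abelian group with $G^+=N$, and it is directed by construction.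

\emph{$G$ is unperforated.} Let $(f,g)\in G$, $k\ge1$ and $k(f,g)\in N$. Then $f\ge0$, and $kg\ge0$ on $Z(kf)=Z(f)$. So $(f,g)\in N$.

\emph{$G$ has interpolation.} By Lemma~\ref{lem:interp} it suffices to show that $N$ has refinement. Let $(f_0,g_0)+(f_1,g_1)=(f_0',g_0')+(f_1',g_1')$ in $N$. Define $f_{ij}$ by \eqref{eq:fij} and $\Sigma_p=\{(i,j):p\in Z(f_{ij})\}$, so that \eqref{eq:rows} holds. By Lemma~\ref{lem:mu} there is a finite set $\Phi\subseteq P$ outside which $g_i=\mu(f_i)$, $g_j'=\mu(f_j')$, and $\mu(f_{ij})\ge0$ on $Z(f_{ij})$. Outside $\Phi$ put $g_{ij}=\mu(f_{ij})$; the row and column sums are correct because $\mu$ is additive. For $p\in\Phi$ apply Lemma~\ref{lem:table} to $\Sigma_p$, $\alpha_i=g_i(p)$, $\beta_j=g_j'(p)$, whose sign hypotheses hold by \eqref{eq:rows}, and put $g_{ij}(p)=t_{ij}$. Then $(f_{ij},g_{ij})\in N$, and these elements refine the given equation.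

\emph{The isomorphism.} For $(f,g)\in N$ put $\rho(f,g)=(f,g|_{Z(f)})$. By Lemma~\ref{lem:mu}, $g=^*\mu(f)=^*\gamma_f$ on $Z(f)$, so $\rho$ maps $N$ into $M$, and it is a monoid homomorphism. It is onto: given $(f,g)\in M$, extend $g$ to $P$ by $\mu(f)$ outside $Z(f)$; the extension agrees with $\mu(f)$ almost everywhere, again by Lemma~\ref{lem:mu}. Hence $[x]\mapsto[\rho(x)]$ is a well-defined surjective semilattice homomorphism $\nabla(N)\to\nabla(M)$. It is injective once we show that $[\rho(x)]\le[\rho(y)]$ implies $x\le ny$ in $N$ for some $n\ge1$.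

Let $x=(f,g)$ and $y=(f',g')$ with $[\rho(x)]\le[\rho(y)]$. By Lemma~\ref{lem:order}, $\operatorname{supp}f\subseteq\operatorname{supp}f'$, so $Z(f')\subseteq Z(f)$, and every $p\in Z(f')$ with $g'(p)=0$ has $g(p)=0$. The function $g$ is bounded, since $\mu(f)$ is. Choose $n\ge1+\max f$ that is also an upper bound for $g$, and put $(h,k)=ny-x\in T$. The function $h=nf'-f$ is the one in the proof of Lemma~\ref{lem:order}, so $h\ge0$ and $Z(h)=Z(f')$. Let $p\in Z(f')$; then $g'(p)\ge0$. If $g'(p)>0$, then $k(p)\ge n-g(p)\ge0$; if $g'(p)=0$, then $k(p)=0$. So $(h,k)\in N$ and $x\le ny$. Thus $\nabla(G^+)=\nabla(N)\cong\nabla(M)$.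
\end{proof}

\begin{thebibliography}{9}

\bibitem{Goodearl}
Goodearl, \emph{Partially Ordered Abelian Groups with Interpolation}, AMS, 1986.

\bibitem{Wehrung}
Friedrich Wehrung, \emph{Semilattices of finitely generated ideals of exchange rings with finite stable rank}, arXiv:math/0501326 (2005).

\end{thebibliography}
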